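# Copolarity and abstract copolarity: a representation where they differ

## 1. Orbit spaces, sections and copolarity

Throughout, $\rho:H\to\mathbf O(W)$ is an orthogonal representation of a compact Lie group $H$ on a finite-dimensional real vector space $W$. We write $gw$ for $\rho(g)w$ and $Zw$ for the action of a Lie algebra element $Z$ (a skew endomorphism of $W$). The tangent space of the orbit $Hw$ at $w$ is $\{Zw\}$.

**Definition (orbit space).** The orbit space $W/H$ carries the quotient metric, in which the distance of two orbits is their distance as subsets of $W$. Since $|w-gw'|^2=|w|^2+|w'|^2-2\langle w,gw'\rangle$,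
$$d(Hw,Hw')^2=|w|^2+|w'|^2-2\max_{g\in H}\langle w,gw'\rangle .\tag{1}$$

*Example.* For $\mathbf{SO}(n)$ on $\mathbb R^n$, $n\ge2$, the maximum is $|w||w'|$, the distance is $\big||w|-|w'|\big|$, and $\mathbb R^n/\mathbf{SO}(n)=[0,\infty)$.

**Definition (principal orbit).** The orbit $Hw$ is principal if the isotropy group $H_w$ acts trivially on the normal space of $Hw$ at $w$. We recall the textbook facts: the principal points form an open dense invariant set, and all principal orbits have the same dimension, which is the largest orbit dimension. A point with trivial isotropy group is certainly principal.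

*Example.* For $\mathbf{SO}(n)$ on $\mathbb R^n$, $n\ge 2$, the principal orbits are the spheres of positive radius. The normal space at $w\neq0$ is $\mathbb Rw$, and $\mathbf{SO}(n)_w$ fixes it.

**Definition ($k$-section).** A linear subspace $\Sigma\subset W$ is a $k$-section if it meets every orbit and if, at each point $w\in\Sigma$ that lies on a principal orbit, $\Sigma$ contains the normal space of $Hw$ at $w$ with codimension $k$.

So there are two demands: one on points ($\Sigma$ meets all orbits) and one on vectors ($\Sigma$ contains normal spaces). The whole space $W$ is always a section, with $k$ the dimension of the principal orbits.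

*Example.* For $\mathbf{SO}(n)$ on $\mathbb R^n$ a line through $0$ is a $0$-section, and a plane through $0$ is a $1$-section.

**Definition (copolarity).** $\mathrm c(\rho)$ is the smallest $k$ for which a $k$-section exists.

*Example.* $\mathrm c=0$ for $\mathbf{SO}(n)$ on $\mathbb R^n$, because of the line.

**Definition (quotient-equivalence).** Two representations $\rho:H\to\mathbf O(W)$ and $\tau:G\to\mathbf O(V)$ are quotient-equivalent if $W/H$ and $V/G$ are isometric.

*Example.* $\mathbf{SO}(n)$ on $\mathbb R^n$ and $\{\pm1\}$ on $\mathbb R$ are quotient-equivalent, since both orbit spaces are $[0,\infty)$.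

**Definition (reduced representation, abstract copolarity).** $\tau:G\to\mathbf O(V)$ is reduced if $\dim G$ is minimal in its quotient-equivalence class. Then $\mathrm{ac}(\tau):=\dim G$ is the abstract copolarity of $\tau$ and of every representation quotient-equivalent to it.

*Example.* $\{\pm1\}$ on $\mathbb R$ is reduced, so $\mathrm{ac}=0$ for $\mathbf{SO}(n)$ on $\mathbb R^n$.

## 2. Does $\mathrm{ac}(\rho)=\mathrm c(\rho)$ always hold?

Copolarity looks for a small linear subspace inside $W$. Abstract copolarity looks for a small group anywhere, as long as the metric space $W/H$ is the same. It is known that $\mathrm{ac}(\rho)\le\mathrm c(\rho)$ for every $\rho$; we shall not use this. The question, taken from Francesco Panelli and Carolin Pomrehn, "Representations of abstract copolarity one and two", arXiv:1704.08985 (2017), is whether the two numbers coincide: can a reduction of the orbit space always be seen as a section in $W$?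

**The case $\mathbf{SO}(n)$ on $\mathbb R^n$.** We just saw $\mathrm c=\mathrm{ac}=0$.

**The case $U(1)$ on $\mathbb C^2$ by scalars.** Here the normal space at $w\ne0$ is $H_w=\{v:\langle v,iw\rangle=0\}$, of dimension $3$, and every $w\neq0$ has trivial isotropy. A section has dimension $3$ or $4$. If $\dim\Sigma=3$, then $\Sigma=H_w$ for every nonzero $w\in\Sigma$, so $iw\in\Sigma^\perp$ for all $w\in\Sigma$. That puts a three-dimensional space $i\Sigma$ inside the line $\Sigma^\perp$, which is impossible. So $\mathrm c=1$. On the other side, $S^3/U(1)$ is the round sphere of radius $\frac12$ (the Hopf fibration), and $\mathbb C^2/U(1)$ is the cone over it. At distance $1$ from the vertex the plane tangent to that sphere has curvature $4-1=3$. A finite group has a flat quotient at principal points, so $\mathrm{ac}\ge1$; the representation itself gives $\mathrm{ac}\le1$. Again $\mathrm c=\mathrm{ac}=1$.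

In both cases the numbers agree. In general they do not, and the rest of these notes is about one representation on $\mathbb R^{11}$.

## 3. Two representations, on $\mathbb R^{11}$ and $\mathbb R^{10}$

Let $\mathbb H$ be the quaternions ($ij=k$, $jk=i$, $ki=j$) with $\langle a,b\rangle=\mathrm{Re}(a\bar b)$, and $\mathrm{Sp}(1)$ the unit quaternions. For $a,b\in\mathrm{Im}\,\mathbb H$ we have $[a,b]=ab-ba=2\,a\times b$. We often use $\mathrm{Re}(ab)=\mathrm{Re}(ba)$.

**The representation $\rho$.** Let $W=\mathbb H\oplus\mathbb H\oplus\mathrm{Im}\,\mathbb H\cong\mathbb R^{11}$, and let $G\subset\mathbf O(W)$ be generated by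
$$(a,c)\cdot(p,q,u)=(ap\bar c,\;aq\bar c,\;au\bar a)\quad(a,c\in\mathrm{Sp}(1)),\qquad \varepsilon(p,q,u)=(p,-q,-u).$$
If $(a,c)$ acts trivially, then $ap\bar c=p$ for all $p$, so $a=c=\pm1$. Hence $G^\circ\cong\mathrm{Sp}(1)^2/\{\pm(1,1)\}\cong\mathbf{SO}(4)$, acting on $\mathbb R^4\oplus\mathbb R^4\oplus\Lambda^2_+\mathbb R^4$. Clearly $\varepsilon$ commutes with $G^\circ$ and $\varepsilon^2=1$. An element of $G^\circ$ that is the identity on the first factor is trivial, so $\varepsilon\notin G^\circ$ and $G\cong\mathbf{SO}(4)\times\mathbb Z_2$, $\dim G=6$. We call the inclusion $\rho$.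

**The representation $\tau$.** Let $P=\mathrm{span}(i,j)$ and $V=\mathbb H\oplus\mathbb H\oplus P\subset W$, so $V\cong\mathbb R^{10}$. Let $K_0\subset\mathbf O(V)$ be generated by
$$(\alpha,\beta,c)\cdot(p,q,u)=(e^{k\alpha}p\bar c,\;e^{k\beta}q\bar c,\;e^{k(\alpha+\beta)}u)\quad(\alpha,\beta\in\mathbb R,\ c\in\mathrm{Sp}(1)),$$
$$\kappa(p,q,u)=(ip\,i^{-1},\;iq\,i^{-1},\;iu\,i^{-1}).$$
Left multiplication by $e^{k\theta}$ rotates $P$ (since $ki=j$, $kj=-i$), and conjugation by $i$ preserves $P$, so this makes sense. We have $\kappa^2=1$, and $\kappa(\alpha,\beta,c)\kappa^{-1}=(-\alpha,-\beta,ici^{-1})$ because $ie^{k\alpha}i^{-1}=e^{-k\alpha}$. So $K_0$ is compact. An element $(\alpha,\beta,c)$ acts trivially only if $e^{k\alpha}=e^{k\beta}=c=\pm1$, so the identity component is a finite quotient of $T^2\times\mathrm{Sp}(1)$ and $\dim K_0=5$. We call this representation $\tau$.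

**Theorem 1.** $W/G$ and $V/K_0$ are isometric, so $\mathrm{ac}(\rho)\le5$. The only section of $\rho$ (for any $k$) is $\Sigma=W$, so $\mathrm c(\rho)=6$. Hence $\mathrm{ac}(\rho)<\mathrm c(\rho)$.

**Theorem 2.**
1. $\mathrm{ac}(\rho)=5$ exactly, i.e. $\tau$ is reduced.
2. For the $n$-fold product $\rho^n:G^n\to\mathbf O(W^n)$ we have $\mathrm c(\rho^n)=6n$ and $\mathrm{ac}(\rho^n)\le5n$. So $\mathrm c-\mathrm{ac}$ is unbounded.

The group $G$ is disconnected; nothing is claimed here about connected groups.

## 4. Why $V$ is not a section, and a quadratic set that replaces it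

If one believes that $\mathrm{ac}=\mathrm c$, the natural attempt is to turn a smaller quotient-equivalent representation into a section. Here it looks promising: $V$ already lies in $W$, and $V$ meets every $G$-orbit, since $u$ can be rotated into $P$. If $V$ were a section, its codimension over the normal spaces would be $10-5=5$.

The attempt stops at the second demand in the definition, the one on vectors. Consider $w=(1,1+k,j)\in V$. Using the description of normal spaces that we derive in (6) below, a vector $(A,B,U)$ is normal to $Gw$ at $w$ iff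
$$\mathrm{Im}\big(A+(1-k)B\big)=0,\qquad \mathrm{Im}\big(A+B(1-k)\big)+[j,U]=0 .$$
The vector $(-i-j,\;j,\;k)$ satisfies both: $-i-j+j-kj=-i+i=0$, and $-i-j+j-jk+[j,k]=-2i+2i=0$. It is not in $V$. And $w$ is on a principal orbit (we shall see that $2\,\mathrm{Re}(p\bar q)\neq0$ together with independence of $\mathrm{Im}(p\bar q)$ and $u$ suffices; here $p\bar q=1-k$, $u=j$). So $V$ is not a section.

There is another symptom. The elements of $G$ that preserve $V$ are those whose $a$ preserves $P$ under conjugation, and they form a group of dimension $1+3=4$: in the connected part only $\alpha=\beta$ occurs. The circle in $K_0$ along which $\alpha-\beta$ varies does not come from $G$. It changes the quantity $|\mathrm{Re}(p\bar q)|$, which is $G$-invariant. So the inclusion $V\subset W$ does not even send $K_0$-orbits into $G$-orbits.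

The way past this is to compare the two orbit spaces not on a linear subspace but on the set
$$D=\{(p,q,u)\in W:\ u\in P,\ \mathrm{Im}(p\bar q)\in P\}\subset V\subset W,$$
which is cut out by a quadratic equation in $V$. It meets all $G$-orbits in $W$ and all $K_0$-orbits in $V$. If the two orbit distances agree on $D\times D$, the orbit spaces are isometric, although no linear subspace realizes the isometry.

## 5. $W/G$ and $V/K_0$ are isometric

**Step 1: dividing out the factor $c$.** The purpose is to replace $(p,q)$ by a vector in $\mathbb R^5$. For $(p,q)\in\mathbb H^2$ put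
$$Y=(x,y_1,y_2),\qquad x=2\,\mathrm{Im}(p\bar q)\in\mathrm{Im}\,\mathbb H,\quad y_1=2\,\mathrm{Re}(p\bar q),\quad y_2=|p|^2-|q|^2 .$$
Then $|Y|^2=4|p|^2|q|^2+(|p|^2-|q|^2)^2$, so $|Y|=|p|^2+|q|^2$. Given $(p,q)$ and $(p',q')$,
$$\langle p,p'\bar c\rangle+\langle q,q'\bar c\rangle=\mathrm{Re}\big(pc\bar p'+qc\bar q'\big)=\mathrm{Re}\big(c(\bar p'p+\bar q'q)\big),$$
and the maximum over unit $c$ is $|\bar p'p+\bar q'q|=|\bar pp'+\bar qq'|$. Expanding, and using $\mathrm{Re}(\bar pp'\bar q'q)=\mathrm{Re}(p'\bar q'\,q\bar p)=\langle p'\bar q',p\bar q\rangle$,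
$$\max_c\langle(p,q),(p'\bar c,q'\bar c)\rangle^2=|p|^2|p'|^2+|q|^2|q'|^2+2\langle p\bar q,p'\bar q'\rangle=\tfrac12\big(|Y||Y'|+\langle Y,Y'\rangle\big),\tag{2}$$
where the last equality follows by inserting $|Y|=|p|^2+|q|^2$, the same for $Y'$, and $\langle Y,Y'\rangle=4\langle p\bar q,p'\bar q'\rangle+(|p|^2-|q|^2)(|p'|^2-|q'|^2)$. The maximum itself is the nonnegative square root.

**Step 2: the induced actions on $(Y,u)$.** In both groups $c$ does not affect $(Y,u)$, since $p\bar c\,\overline{q\bar c}=p\bar q$.

In $G$, the element $a$ sends $p\bar q$ to $a\,p\bar q\,\bar a$; so $x\mapsto ax\bar a$, $u\mapsto au\bar a$, and $y_1,y_2$ are fixed. The element $\varepsilon$ sends $(x,u,y_1,y_2)$ to $(-x,-u,-y_1,y_2)$.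

In $K_0$, write $2p\bar q=\eta+\zeta$ with $\eta\in\mathrm{span}(1,k)$ and $\zeta\in P$. The element $(\alpha,\beta)$ sends $p\bar q$ to $e^{k\alpha}p\bar qe^{-k\beta}$. Since $k$ anticommutes with $P$, $\zeta e^{-k\beta}=e^{k\beta}\zeta$. Hence
$$\zeta\mapsto e^{k(\alpha+\beta)}\zeta,\qquad \eta\mapsto e^{k(\alpha-\beta)}\eta,\qquad u\mapsto e^{k(\alpha+\beta)}u,$$
and $y_2$ is fixed. Conjugation by $i$ fixes $i$ and $1$ and negates $j$ and $k$. So $\kappa$ acts on $\zeta$ and on $u$ by the same reflection of $P$, on $\eta$ by a reflection of $\mathrm{span}(1,k)$, and fixes $y_2$. Since $(\alpha+\beta,\alpha-\beta)$ is arbitrary, $K_0$ induces on $(\zeta,u;\eta)$ exactly all maps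
$$(O\zeta,Ou;O'\eta),\qquad O,O'\in\mathbf O(2),\ \det O=\det O' .\tag{3}$$

**Step 3: reduction to $D$.** In terms of $Y$, $D=\{u\in P,\ x\in P\}$. Every $G$-orbit meets $D$, because a rotation of $\mathbb R^3$ brings the two vectors $x,u$ into $P$. Every $K_0$-orbit in $V$ meets $D$, because $\eta$ can be rotated into $\mathbb R\cdot1$, and then $x=\zeta\in P$. Suppose we know, for all $w,w'\in D$, that $d(Gw,Gw')=d(K_0w,K_0w')$. Then two points of $D$ lie in one $G$-orbit iff they lie in one $K_0$-orbit (distance zero), and the identity of $D$ induces a bijective isometry $W/G\to V/K_0$. By (1) it remains to prove that $\max_{G}\langle w,gw'\rangle=\max_{K_0}\langle w,gw'\rangle$ for $w,w'\in D$.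

Fix $w,w'\in D$. Put $\Gamma=|Y||Y'|+|y_1y_1'|+y_2y_2'$ and, for an orthogonal map $O$ of $\mathrm{Im}\,\mathbb H=\mathbb R^3$ or of $P=\mathbb R^2$,
$$f(O)=\sqrt{\tfrac12\big(\Gamma+\langle x,Ox'\rangle\big)}+\langle u,Ou'\rangle .\tag{4}$$
By Cauchy–Schwarz $|\langle x,Ox'\rangle+y_2y_2'|\le|Y||Y'|$, so $\Gamma+\langle x,Ox'\rangle\ge|y_1y_1'|\ge0$ and the root is defined.

**Claim A.** $\max_{g\in G}\langle w,gw'\rangle=\max_{O\in\mathbf O(3)}f(O)$.

*Proof.* Maximize over $c$ first, with (2). The left side is the maximum over $R\in\mathbf{SO}(3)$ and $s=\pm1$ ($s=-1$ for elements of $\varepsilon G^\circ$) of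
$$\sqrt{\tfrac12\big(|Y||Y'|+s\langle x,Rx'\rangle+s\,y_1y_1'+y_2y_2'\big)}+s\langle u,Ru'\rangle .$$
For fixed $s$ the maps $sR$ run through all $O\in\mathbf O(3)$ with $\det O=s$. The reflection of $\mathbb R^3$ in the plane $P$ fixes $x'$ and $u'$, so composing with it changes $\det O$ but not $(Ox',Ou')$. Hence for either value of $s$ the pairs $(sRx',sRu')$ run through all pairs $(Ox',Ou')$, $O\in\mathbf O(3)$. So $s$ in the term $s\,y_1y_1'$ may be chosen independently of $O$; the best choice gives $|y_1y_1'|$, and what is left is $f(O)$. $\square$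

This is where $\varepsilon$ is needed: without it the term would be $y_1y_1'$ with its sign, while the next claim produces $|y_1y_1'|$.

**Claim B.** $\max_{g\in K_0}\langle w,gw'\rangle=\max_{O\in\mathbf O(2)}f(O)$.

*Proof.* Again maximize over $c$ with (2), and use (3). For given $O$ the map $O'$ is any element of $\mathbf O(2)$ with $\det O'=\det O$. For either sign of the determinant the maximum of $\langle\eta,O'\eta'\rangle$ is $|\eta||\eta'|$. On $D$ we have $\eta=y_1$, $\zeta=x$, so this maximum is $|y_1y_1'|$ and we obtain $f(O)$. $\square$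

**Claim C.** For $x,u,x',u'\in P$ we have $\max_{\mathbf O(3)}f=\max_{\mathbf O(2)}f$.

*Proof.* The inequality $\ge$ holds because every $O\in\mathbf O(2)$ extends to $\mathbf O(3)$. For $\le$, note that $f(O)$ is continuous jointly in $O$ and the data $(x,u,y_1,y_2,x',u',y_1',y_2')$, and $O$ ranges over a compact set. So both maxima are continuous in the data, and it is enough to treat a dense set of data: $x,u$ independent, $x',u'$ independent, $y_1y_1'\ne0$. Then the radicand in (4) is bounded below by $\frac12|y_1y_1'|>0$ and $f$ is smooth on $\mathbf O(3)$.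

Let $O$ be a maximum point on $\mathbf O(3)$. Differentiate along $e^{tE}O$, where $E$ is the skew map $v\mapsto e\times v$. With $\mu=\frac14\big(\frac12(\Gamma+\langle x,Ox'\rangle)\big)^{-1/2}>0$ we get $\mu\langle x,e\times Ox'\rangle+\langle u,e\times Ou'\rangle=0$ for all $e\in\mathbb R^3$, and hence
$$\mu\,x\times Ox'+u\times Ou'=0 .\tag{5}$$
If $x\times Ox'\neq0$, then $u\times Ou'$ is a nonzero multiple of it, so $\mathrm{span}(x,Ox')=\mathrm{span}(u,Ou')$, both being the orthogonal complement of that vector. This plane contains $x$ and $u$, so it is $P$, and $Ox',Ou'\in P$. If $x\times Ox'=0$, then by (5) also $u\times Ou'=0$, so $Ox'\in\mathbb Rx\subset P$ and $Ou'\in\mathbb Ru\subset P$. In both cases $O$ maps $P=\mathrm{span}(x',u')$ to $P$, and $f(O)=f(O|_P)$ with $O|_P\in\mathbf O(2)$. $\square$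

Claims A, B and C show that the orbit distances agree on $D$. So $W/G$ and $V/K_0$ are isometric, and $\mathrm{ac}(\rho)\le\dim K_0=5$.

## 6. Normal spaces of $\rho$ and the equality $\mathrm c(\rho)=6$

**Step 1: principal points and normal spaces.** We need a large explicit set of principal points. Let
$$\mathcal R=\{w\in W:x,u\text{ linearly independent}\},\qquad \mathcal R'=\mathcal R\cap\{y_1\neq0\}.$$
Both are $G$-invariant by Step 2 of Section 5, and both are nonempty complements of algebraic subsets: $\mathcal R$ is where the polynomial map $x\times u$ is nonzero, $\mathcal R'$ is where $y_1\,(x\times u)$ is nonzero, and $(1,1+k,j)\in\mathcal R'$.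

If $(a,c)$ fixes $w\in\mathcal R$, then $a$ commutes with $x$ and $u$, so $\mathrm{Im}\,a$ is a multiple of both and $a=\pm1$. Since $x\ne0$ we have $p\ne0$, and $ap\bar c=p$ gives $c=a$. So $(a,c)$ acts trivially: on $\mathcal R$ all orbits have dimension $6$. On $\mathcal R'$ no element of $\varepsilon G^\circ$ fixes a point, because it changes the sign of $y_1$. So isotropy groups on $\mathcal R'$ are trivial, and points of $\mathcal R'$ are principal.

For $w\in\mathcal R$ let $H_w$ be the normal space of $Gw$ at $w$. It has dimension $11-6=5$ and depends continuously on $w\in\mathcal R$. The orbit tangent vectors are $(\dot a p-p\dot c,\ \dot a q-q\dot c,\ [\dot a,u])$ with $\dot a,\dot c\in\mathrm{Im}\,\mathbb H$. Orthogonality of $(A,B,U)$ to the $\dot c$-part says $\mathrm{Re}\big(\dot c(\bar Ap+\bar Bq)\big)=0$ for all $\dot c$. For the $\dot a$-part use $\mathrm{Re}(\dot ap\bar A)=\langle\dot a,A\bar p\rangle$ and $\langle[\dot a,u],U\rangle=2\langle\dot a\times u,U\rangle=\langle\dot a,[u,U]\rangle$. So $(A,B,U)\in H_w$ iff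
$$\mathrm{Im}(\bar pA+\bar qB)=0,\qquad \mathrm{Im}(A\bar p+B\bar q)+[u,U]=0 .\tag{6}$$

**Lemma 1.** Let $w=(z_1,z_2,rj)$ with $z_1,z_2\in\mathbb C=\mathrm{span}(1,i)$, $r\in\mathbb R$, let $\delta\in\mathbb R$ be the imaginary part of $\bar z_1z_2$, and suppose $\delta r\neq0$. Then $w\in\mathcal R$, and $H_w$ is the span of $\{(A',B',0):A',B'\in\mathbb C,\ \mathrm{Im}(\bar z_1A'+\bar z_2B')=0\}$, of $(0,0,j)$, and of
$$n_w=(-\bar z_2\,rj,\ \bar z_1\,rj,\ \delta i).$$

*Proof.* $x=2\,\mathrm{Im}(z_1\bar z_2)=-2\delta i$ and $u=rj$ are independent. Write $A=A'+A''j$, $B=B'+B''j$ with entries in $\mathbb C$, and $U=U_1i+U_2j+U_3k$. We have $[j,i]=-2k$ and $[j,k]=2i$, so $[rj,U]=2rU_3\,i-2rU_1\,k$, and $k=ij$. Using $j\bar z=zj$ for $z\in\mathbb C$, the system (6) splits into $\mathbb C$- and $\mathbb Cj$-parts: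
$$\mathrm{Im}(\bar z_1A'+\bar z_2B')=0,\qquad \bar z_1A''+\bar z_2B''=0,$$
$$\mathrm{Im}(\bar z_1A'+\bar z_2B')+2rU_3=0,\qquad z_1A''+z_2B''=2rU_1\,i .$$
So $U_3=0$. The second equation gives $A''=-\bar z_2\lambda$, $B''=\bar z_1\lambda$ with $\lambda\in\mathbb C$. The fourth becomes $\lambda(\bar z_1z_2-z_1\bar z_2)=\lambda\cdot2i\delta=2rU_1i$, so $\lambda=rU_1/\delta$. The numbers $U_1,U_2$ are free, and $U_1=\delta$ gives $\lambda=r$, which is $n_w$. $\square$

Let $w_0=(1,i,j)$. Here $\delta=r=1$, so $w_0\in\mathcal R$, and $n_{w_0}=(k,j,i)$.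

**Proposition P.** Let $\Sigma\subset W$ be a linear subspace with $w_0\in\Sigma$ and $H_w\subset\Sigma$ for all $w\in\Sigma\cap\mathcal R$. Then $\Sigma=W$.

*Proof.* The plan is to feed new points of $\Sigma$ back into the hypothesis until everything is filled.

**Step P1: $\Sigma\supset\mathbb C\oplus\mathbb C\oplus\mathbb Rj$.** By Lemma 1, $(1,0,0)$ and $(0,0,j)$ lie in $H_{w_0}\subset\Sigma$. So $w_1=(2,i,j)\in\Sigma$, and $w_1\in\mathcal R$ since $\delta=2$. Lemma 1 at $w_0$ and $w_1$ puts into $\Sigma$ the two hyperplanes $\{\mathrm{Im}(A'-iB')=0\}$ and $\{\mathrm{Im}(2A'-iB')=0\}$ of $\mathbb C^2$. They are different, so together they span $\mathbb C\oplus\mathbb C\oplus0$.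

**Step P2: $\Sigma\supset\mathbb H\oplus\mathbb H\oplus\mathrm{span}(i,j)$.** Now $\Sigma$ contains every $(z_1,z_2,rj)$, hence $n_w$ for all of these with $\delta r\ne0$. Subtract the vectors $n_w$ for $r=1$ and $r=2$ with the same $z_1,z_2$: we get $(-\bar z_2j,\bar z_1j,0)\in\Sigma$ for all $(z_1,z_2)$ in the nonempty open set $\delta\ne0$. The map $(z_1,z_2)\mapsto(-\bar z_2j,\bar z_1j)$ is a real linear isomorphism onto $\mathbb Cj\oplus\mathbb Cj$, and an open set spans, so $\mathbb Cj\oplus\mathbb Cj\oplus0\subset\Sigma$. Hence $\mathbb H\oplus\mathbb H\oplus\mathbb Rj\subset\Sigma$, and then $n_w\in\Sigma$ gives $(0,0,i)\in\Sigma$.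

**Step P3: the last direction.** Choose $a=e^{j\theta}$ with $ai\bar a=k$. Then $(a,a)\cdot w_0=(1,k,j)$, which lies in $\Sigma$ by Step P2 and in $\mathcal R$ by invariance. Its normal space $(a,a)H_{w_0}$ contains $(a,a)\cdot(k,j,i)=(ak\bar a,\ aj\bar a,\ k)$. The first two entries are in $\mathbb H\oplus\mathbb H\subset\Sigma$, so $(0,0,k)\in\Sigma$, and $\Sigma=W$. $\square$

**Step 2: every section is $W$.** Let $\Sigma$ be a section of $\rho$. It meets the orbits inside $\mathcal R'$, so $\Sigma\cap\mathcal R'\neq\emptyset$. Some polynomial that vanishes outside $\mathcal R'$ is therefore not identically zero on $\Sigma$, and $\Sigma\cap\mathcal R'$ is dense in $\Sigma$. For $w\in\Sigma\cap\mathcal R'$ the definition gives $H_w\subset\Sigma$. If $w\in\Sigma\cap\mathcal R$, choose $w_m\in\Sigma\cap\mathcal R'$ with $w_m\to w$; then $H_{w_m}\to H_w$, and $\Sigma$ is closed, so $H_w\subset\Sigma$. Finally, $\Sigma$ meets the orbit of $w_0$, and $g\Sigma$ is again a section for every $g\in G$; so we may assume $w_0\in\Sigma$. Proposition P gives $\Sigma=W$.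 So $W$ is the only section, with $k=11-5=6$, and $\mathrm c(\rho)=6$. With Section 5 this proves Theorem 1. $\blacksquare$

## 7. Products $\rho^n$ and an unbounded gap

We prove Theorem 2(2). The orbit space of a product is the metric product, so $W^n/G^n=(W/G)^n\cong(V/K_0)^n=V^n/K_0^n$, and $\mathrm{ac}(\rho^n)\le5n$.

Let $\Sigma\subset W^n$ be a section of $\rho^n$. The set $\mathcal R'^{\,n}$ is invariant, is the nonempty complement of an algebraic set, and has trivial isotropy; the normal space of the orbit at $(w_1,\dots,w_n)\in\mathcal R^n$ is $\bigoplus_iH_{w_i}$. As in Step 2 above, density of $\Sigma\cap\mathcal R'^{\,n}$ in $\Sigma$ and continuity give $\bigoplus_iH_{w_i}\subset\Sigma$ for all $(w_1,\dots,w_n)\in\Sigma\cap\mathcal R^n$. After moving $\Sigma$ by $G^n$ we may assume $(w_0,\dots,w_0)\in\Sigma$.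

Put $S_1=\{w\in W:(w,0,\dots,0)\in\Sigma\}$. Orbits lie in spheres, so $w_0\in H_{w_0}$; hence $(w_0,0,\dots,0)\in\Sigma$, so $w_0\in S_1$, and by subtraction $(0,w_0,\dots,w_0)\in\Sigma$. If $w\in S_1\cap\mathcal R$, then $(w,w_0,\dots,w_0)\in\Sigma\cap\mathcal R^n$, so $H_w\oplus0\subset\Sigma$, i.e. $H_w\subset S_1$. Proposition P applies to $S_1$ and gives $S_1=W$. The same argument works in each factor, so $\Sigma=W^n$ and $\mathrm c(\rho^n)=11n-5n=6n$. In particular $\mathrm c(\rho^n)-\mathrm{ac}(\rho^n)\ge n$. $\blacksquare$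

## 8. Tangent cones, antipodes and drops

It remains to prove $\mathrm{ac}(\rho)\ge5$. We need to bound from below the dimension of any group with the given orbit space, so we need information on a group that can be read off the metric. We recall the textbook facts.

Let $L$ be a compact group acting orthogonally on $E$. For $z\in E$ let $\nu_z$ be the normal space (slice) of $Lz$ at $z$; the isotropy group $L_z$ acts on it.

- The tangent cone of $E/L$ at $Lz$ (the limit of rescalings at that point, so a metric notion) is $\nu_z/L_z$. The same holds in the unit sphere $S(E)$ for $|z|=1$, with $\nu_z$ the normal space inside $T_zS(E)$.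
- For small $r>0$ and $e\in\nu_z$ the geodesic point $\exp_z(re)$ has isotropy group $(L_z)_e$; its $L$-orbit is principal iff $e$ is principal for $L_z$ on $\nu_z$. The curve $r\mapsto L\exp_z(re)$ leaves $Lz$ in the direction of the class of $e$ in $\nu_z/L_z$.
- (Principal orbit dimension of $L$) $=\dim Lz+{}$(principal orbit dimension of $L_z$ on $\nu_z$).
- Over principal points the projection is a Riemannian submersion. For horizontal $\xi,\eta$ let $A_\xi\eta$ be the O'Neill tensor, which is skew in $\xi,\eta$ and vertical. O'Neill's formula says that for orthonormal $\xi,\eta$ the curvature of the quotient is that of the total space plus $3|A_\xi\eta|^2$.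
- An isometry between Riemannian manifolds is smooth (Myers–Steenrod).

*Example.* For $\mathbf{SO}(n)$ on $\mathbb R^n$, $n\ge2$: at $z=0$ the slice is $\mathbb R^n$ and the tangent cone is $[0,\infty)$; at $z\ne0$ the slice is the line $\mathbb Rz$ with trivial action and the tangent cone is $\mathbb R$.

For $z,z'\in E$ put $m(z,z')=\max_{l\in L}\langle z,lz'\rangle$. By (1) it is determined by the metric of $E/L$ together with the point $0$. For unit vectors, $\arccos m(z,z')$ is the distance of the orbits in $S(E)/L$.

**Lemma 2 (antipodes).**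
(a) If $z,z'$ are unit vectors with $m(z,z')=-1$, then $z'=-z$ and $z$ is fixed by $L$.
(b) If $E/L$ is isometric to $\mathbb R^m$ with $0\mapsto0$, then $L$ acts trivially.
(c) If $E/L$ is isometric to $\mathbb R^{m-1}\times[0,\infty)$ with $0\mapsto0$, then $E=\mathbb R^{m-1}\oplus\mathbb R^{b+1}$ with $L$ trivial on the first summand and transitive on the unit sphere $S^b$ of the second, $b\ge0$; the quotient map is $(h,e)\mapsto(h,|e|)$.

*Proof.* (a) If the maximum is $-1$, then $\langle z,lz'\rangle=-1$ for all $l$, so $lz'=-z$ for all $l$. With $l=1$, $z'=-z$; hence $lz=z$.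

Now let $\Phi$ be the map from $E$ to $\mathbb R^m$ or to the half-space, so that $m(z,z')=\langle\Phi z,\Phi z'\rangle$, the Euclidean inner product.

(b) Every unit vector of $\mathbb R^m$ has an antipode, so every unit $z\in E$ is fixed by (a).

(c) Let $F=\{z:\Phi z\in\mathbb R^{m-1}\times0\}$. By (a), vectors in $F$ are fixed. Conversely, if a unit vector $z$ is fixed, then $m(z,-z)=-1$, so $\Phi z$ and $\Phi(-z)$ are antipodal points of the half-space and lie in its boundary. So $F$ is the fixed subspace, and $\Phi|_F$ preserves inner products and is onto $\mathbb R^{m-1}$; it is a linear isometry. For $f\in F$, $m(z,f)=\langle z,f\rangle$. So $z\in F^\perp$ iff $\Phi z$ is orthogonal to $\mathbb R^{m-1}$, i.e. $\Phi z\in0\times[0,\infty)$. All unit vectors of $F^\perp$ have the same image, so they form one orbit; $F^\perp\neq0$ since $\Phi$ is onto. For $z=f+e$ with $e\in F^\perp$, $\langle\Phi z,\Phi f'\rangle=\langle f,f'\rangle$ shows that the $\mathbb R^{m-1}$-part of $\Phi z$ is $\Phi f$, and norms show that the last coordinate is $|e|$. $\square$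

**Definition (drop).** In case (c) we call $b=\dim F^\perp-1$ the drop. It is the principal orbit dimension of $L$.

*Example.* $\{\pm1\}$ on $\mathbb R$ has drop $0$; $\mathbf{SO}(b+1)$ on $\mathbb R^{b+1}$, $b\ge1$, has drop $b$. The quotient is $[0,\infty)$ every time: the drop is not visible locally in the metric, and Section 10 is about seeing it globally.

## 9. The orbit space near the point $G(0,0,u_0)$

Let $X=W/G$, let $K\to\mathbf O(V')$ be quotient-equivalent to $\rho$, and let $\varphi:X\to V'/K$ be an isometry. Let $d'$ be the dimension of the principal $K$-orbits. We show $d'\ge5$, after the following normalization.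

**Step 1: we may assume $\varphi(0)=0$.** Let $Kv_0=\varphi(0)$. The tangent cone of $V'/K$ at $Kv_0$ is $\nu_{v_0}/K_{v_0}$, and it is isometric, vertex to vertex, to the tangent cone of $X$ at $0$, which is $X$ itself because $X$ is a cone. So we may replace $K$ by $K_{v_0}$ acting on $\nu_{v_0}$. This does not increase $\dim K$, so a bound for the new group is a bound for the old one.

**Step 2: the tangent cone at $x_0=G(0,0,u_0)$, $|u_0|=1$.** The orbit is the unit sphere in $\mathrm{Im}\,\mathbb H$, so the slice is $\mathbb H^2\oplus\mathbb Ru_0$. The isotropy group consists of the $(a,c)$ with $au_0\bar a=u_0$ and the $\varepsilon(a,c)$ with $au_0\bar a=-u_0$; it acts trivially on $\mathbb Ru_0$. On $\mathbb H^2$ divide out $c$ by means of (2): for unit vectors the remaining quantity is $\sqrt{\frac12(1+\langle Y,gY'\rangle)}$, which is $\cos(\theta/2)$ if $\theta$ is the angle between $Y$ and $gY'$. So distances are half the angles in the unit sphere of $\mathbb R^5$, i.e. $S(\mathbb H^2)/\mathrm{Sp}(1)$ is the round sphere $S^4(\frac12)$ of radius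 $\frac12$ and curvature $4$. (Every $Y$ occurs: for $Y\ne0$ take $|p|^2=\frac12(|Y|+y_2)$, $|q|^2=\frac12(|Y|-y_2)$ and $2p\bar q=y_1+x$, which is consistent since $|y_1+x|^2=|Y|^2-y_2^2$.)

Decompose $x=(x_\perp,x_\parallel)$ with respect to $u_0$. An $a$ with $au_0\bar a=u_0$ rotates $x_\perp$ and fixes $x_\parallel,y_1,y_2$. If $au_0\bar a=-u_0$, then $a$ is imaginary and orthogonal to $u_0$, and conjugation by $a$ is the half-turn about $a$. So $\varepsilon(a,c)$ acts by $x\mapsto-ax\bar a$, which fixes $x_\parallel$ and reflects $x_\perp$, and by $y_1\mapsto-y_1$, $y_2\mapsto y_2$; all reflections of the $x_\perp$-plane occur. The orbits of this group are those of $\mathbf O(2)\times\mathbf O(1)$ acting on $x_\perp$ and $y_1$. The maximum of $\langle Y,gY'\rangle$ is therefore $|x_\perp||x_\perp'|+x_\parallel x_\parallel'+|y_1||y_1'|+y_2y_2'$. Rescaling the coordinates of $Y$ by $\frac12$, we get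
$$T_{x_0}X\cong\mathbb R\times C(Q),\qquad Q=\{(s,x_\parallel,y_1,y_2)\in S^3(\tfrac12):s\ge0,\ y_1\ge0\},\quad s=|x_\perp|,\tag{7}$$
where $C(Q)$ is the cone over $Q$ and $Q$ has the metric of $S^3(\frac12)$, of curvature $4$. So $Q$ is a quarter of a round $3$-sphere, with two open faces $\{s=0<y_1\}$ and $\{y_1=0<s\}$ that meet along the great circle $\{s=y_1=0\}$.

**Step 3: transfer to $V'$.** Let $v'\in\varphi(x_0)$. Then $\nu_{v'}/K_{v'}\cong\mathbb R\times C(Q)$. The unit vectors $(\pm1,0)$ of the line factor have $m=-1$, so by Lemma 2(a) they come from $\pm z$ with $z\in\nu_{v'}$ fixed by $K_{v'}$. Write $\nu_{v'}=\mathbb Rz\oplus\nu''$. Since $m(\cdot,z)=\langle\cdot,z\rangle$, the subspace $\nu''$ corresponds to $C(Q)$, so $S(\nu'')/K_{v'}\cong Q$. Let $d''$ be the principal orbit dimension of $K_{v'}$ on $\nu''$. Then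
$$d'=\dim Kv'+d'' .\tag{8}$$
We prove $d''\ge4$ and $\dim Kv'\ge1$.

## 10. Great circles folded into $Q$, and $d''\ge4$

Write $L=K_{v'}$, $E=\nu''$, and $\pi:S(E)\to Q$ for the quotient map. Since $\dim Q=3$, we have $\dim S(E)=d''+3$ and $\dim E=d''+4$.

**Step 1: orbit types.** Over the interior of $Q$ the tangent cone is $\mathbb R^3$, so by Lemma 2(b) slice representations are trivial and the orbits are principal. Over $\partial Q$ the tangent cone is not $\mathbb R^3$, so orbits are not principal. At $z$ over an open face the tangent cone is $\mathbb R^2\times[0,\infty)$, so Lemma 2(c) gives $\nu_z=\mathbb R^2\oplus\mathbb R^{b+1}$ with a drop $b$, and $\dim Lz=d''-b$. Nearby face points correspond to nonprincipal vectors $(h,e)$ of the slice, i.e. to $e=0$. These are fixed by $L_z$, so their isotropy group is $L_z$ and their orbits have the same dimension. Thus the drop is locally constant along a face. Both faces are connected, so there are constants $b_s$ on $\{s=0<y_1\}$ and $b_y$ on $\{y_1=0<s\}$.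

**Step 2: curvature gives $d''\ge3$.** Over $\mathrm{int}\,Q$, O'Neill's formula reads $4=1+3|A_\xi\eta|^2$ for orthonormal horizontal $\xi,\eta$, so $|A_\xi\eta|=1$. As $A$ is skew, it is a linear map from $\Lambda^2\mathbb R^3$ to the vertical space. Every unit element of $\Lambda^2\mathbb R^3$ is $\xi\wedge\eta$ with $\xi,\eta$ orthonormal. So $A$ preserves norms, it is injective, and the vertical space has dimension $d''\ge3$.

This local count is the natural approach, and it stops here: with $\dim Kv'\ge1$ it yields only $d'\ge4$. What closes the gap is that $d''$ must be even, which we see by following a great circle through the whole of $Q$.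

**Step 3: a generic horizontal great circle.** A great circle $\gamma$ that is orthogonal to one orbit is orthogonal to all orbits it meets, since $\frac{d}{dt}\langle\gamma',Z\gamma\rangle=\langle\gamma'',Z\gamma\rangle+\langle\gamma',Z\gamma'\rangle=-\langle\gamma,Z\gamma\rangle+0=0$. We call it horizontal.

Let $q_0\in\mathrm{int}\,Q$ with coordinates $s_0,y_0>0$ in the $s$- and $y_1$-directions. Let $v_0$ be a unit tangent vector at $q_0$ with components $\dot s_0,\dot y_0$ such that
$$s_0\dot y_0\neq y_0\dot s_0 .\tag{9}$$
Such $v_0$ exist: the functional $v\mapsto s_0\dot y-y_0\dot s$ is the inner product with a nonzero vector that is orthogonal to $q_0$, hence tangent. Consider the great circle of $S^3(\frac12)$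
$$\sigma(t)=\cos 2t\;q_0+\tfrac12\sin2t\;v_0,$$
whose $s$- and $y_1$-coordinates are $\tilde s=s_0\cos2t+\frac12\dot s_0\sin2t$ and $\tilde y=y_0\cos2t+\frac12\dot y_0\sin2t$. By (9) they have no common zero. Each of them has only simple zeros, exactly two in every half-open interval of length $\pi$; as it is nonzero at $t=0$ and $t=\pi$, it has exactly two in $(0,\pi)$. Moreover both are nonzero at $t=\pi/2$. Let
$$F:S^3(\tfrac12)\to Q,\qquad F(s,x_\parallel,y_1,y_2)=(|s|,x_\parallel,|y_1|,y_2).$$

**Lemma 3 (folding).** Let $\gamma$ be a unit-speed horizontal great circle in $S(E)$ with $\pi(\gamma(0))=q_0$, $d\pi(\gamma'(0))=v_0$ and (9). Then $\pi(\gamma(t))=F(\sigma(t))$ for all $t\ge0$.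

*Proof.* Let the two curves agree on $[0,T]$; we show that they agree a little beyond $T$. Since the set of such $T$ is closed, this suffices.

If $F(\sigma(T))\in\mathrm{int}\,Q$, both curves are geodesics of $\mathrm{int}\,Q$ near $T$: $\pi\circ\gamma$ because $\pi$ is a Riemannian submersion there and $\gamma$ is horizontal, $F\circ\sigma$ because $F$ is a local isometry away from $\{s=0\}\cup\{y_1=0\}$. They agree on an interval before $T$ (or have the same initial velocity if $T=0$), hence also after $T$.

Otherwise $F(\sigma(T))$ lies on exactly one open face, by (9). Let $z=\gamma(T)$ and $\gamma'(T)=(h,e)\in\nu_z=\mathbb R^2\oplus\mathbb R^{b+1}$. The reversed curve $r\mapsto\pi(\gamma(T-r))$ leaves $\pi(z)$ in the direction of the class of $(-h,-e)$, which is $(-h,|e|)\in\mathbb R^2\times[0,\infty)$. It is also $r\mapsto F(\sigma(T-r))$, which leaves the face transversally because zeros are simple. So $|e|>0$. Since $e\neq0$, the vector $(h,e)$ is principal for $L_z$, so for small $r>0$ the point $\gamma(T+r)$ lies over $\mathrm{int}\,Q$; and $r\mapsto\pi(\gamma(T+r))$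 is a geodesic that leaves $\pi(z)$ in the direction $(h,|e|)$. On the other side, $-\sigma'(T)$ folds to $(-h,|e|)$, so $\sigma'(T)$ has tangential part $h$ and normal part of length $|e|$, and $r\mapsto F(\sigma(T+r))$ also leaves in the direction $(h,|e|)$. Two geodesics of $Q$ with the same starting point and direction coincide. $\square$

Consequently, for $t\in(0,\pi)$ the curve $\gamma$ passes exactly twice over each of the two open faces, never over $\{s=y_1=0\}$, and over $\mathrm{int}\,Q$ at all other times, including $t=\pi/2$.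

**Step 4: a family of Jacobi fields with a known number of zeros.** Fix such a $\gamma$, so $\gamma(t)=\cos t\,\gamma(0)+\sin t\,\gamma'(0)$. Let $U=\{Z\gamma(0)\}$ be the tangent space of the orbit, $\dim U=d''$, and let $M$ be the orthogonal complement of $\mathbb R\gamma(0)\oplus\mathbb R\gamma'(0)\oplus U$ in $E$, so $\dim M=2$. The action field of $Z$ along $\gamma$ is
$$Z\gamma(t)=\cos t\,Z\gamma(0)+\sin t\,Z\gamma'(0).$$
The vector $Z\gamma'(0)$ is orthogonal to $\gamma'(0)$ by skewness and to $\gamma(0)$ because $\gamma'(0)\perp U$, so it lies in $U\oplus M$. If $Z\gamma(0)=0$, then $Z\gamma'(0)=0$, because the slice representation at $\gamma(0)$ is trivial. So there is a linear map $S:U\to U$ that sends $Z\gamma(0)$ to the $U$-part of $Z\gamma'(0)$. It is symmetric: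
$$\langle Z\gamma'(0),Z_1\gamma(0)\rangle-\langle Z_1\gamma'(0),Z\gamma(0)\rangle=-\langle\gamma'(0),[Z,Z_1]\gamma(0)\rangle=0 .$$
Put
$$\Lambda=\{J(t)=\cos t\,u+\sin t\,(Su+w):u\in U,\ w\in M\},\qquad \Lambda_t=\{J\in\Lambda:J(t)=0\}.$$
Then $\dim\Lambda=d''+2$. The space $\Upsilon$ of action fields along $\gamma$ is contained in $\Lambda$ and has dimension $d''$, and
$$\Lambda=\Upsilon\oplus\{\sin t\,w:w\in M\}.\tag{10}$$
Diagonalize $S$ with orthonormal eigenvectors $u_1,\dots,u_{d''}$ and eigenvalues $\lambda_1,\dots,\lambda_{d''}$. For $u=\sum c_mu_m$ the field is $\sum c_m(\cos t+\lambda_m\sin t)u_m+\sin t\,w$. For $t\in(0,\pi)$ it vanishes at $t$ iff $w=0$ and $c_m=0$ whenever $\cot t\ne-\lambda_m$. Each $\lambda_m$ equals $-\cot t$ for exactly one $t\in(0,\pi)$, so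
$$\sum_{t\in(0,\pi)}\dim\Lambda_t=d'' .\tag{11}$$

**Step 5: horizontal parts.** We now compute the same sum from the geometry. For $J\in\Lambda$ let $J^h(t)$ be its component orthogonal to $T_{\gamma(t)}(L\gamma(t))$. Decompose $J$ as in (10), with $w\in M$. We claim that
$$|J^h(t)|=\tfrac12|\sin2t|\,|w|\qquad\text{whenever }\gamma(t)\text{ lies over }\mathrm{int}\,Q .\tag{12}$$
Action fields are tangent to orbits, so only the field $\sin t\,w$ matters, and we may take $|w|=1$. It is the variation field at $r=0$ of the great circles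
$$\gamma_r(t)=\cos t\,\gamma(0)+\sin t\,(\cos r\,\gamma'(0)+\sin r\,w),$$
which are horizontal since $w\perp U$. Put $\hat w=d\pi(w)$, a unit vector. For small $r$ condition (9) still holds, so by Lemma 3, $\pi(\gamma_r(t))=F(\sigma_r(t))$ with
$$\sigma_r(t)=\cos2t\,q_0+\tfrac12\sin2t\,(\cos r\,v_0+\sin r\,\hat w).$$
Differentiate at $r=0$ at a time $t$ over $\mathrm{int}\,Q$. On the left we get $d\pi(J(t))$, of length $|J^h(t)|$. On the right we get $dF(\frac12\sin2t\,\hat w)$, of length $\frac12|\sin2t|$, as $F$ is a local isometry near $\sigma(t)$. This proves (12).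

**Step 6: counting zeros.** Action fields span $T_{\gamma(t)}(L\gamma(t))$, so the evaluation $\Upsilon\to T_{\gamma(t)}(L\gamma(t))$ is onto for every $t$. Let $t\in(0,\pi)$.

- *$\gamma(t)$ over $\mathrm{int}\,Q$, $t\ne\pi/2$.* If $J\in\Lambda_t$, then $w=0$ by (12), so $J\in\Upsilon$. The evaluation on $\Upsilon$ goes from dimension $d''$ onto dimension $d''$, so it is injective, and $J=0$. Hence $\Lambda_t=0$.
- *$t=\pi/2$.* This is over $\mathrm{int}\,Q$, and by (12) all $J^h(\pi/2)$ vanish. So evaluation maps $\Lambda$ onto the $d''$-dimensional orbit tangent space, and $\dim\Lambda_{\pi/2}=d''+2-d''=2$.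
- *$\gamma(t_1)$ over an open face, with drop $b$.* Then $t_1\neq\pi/2$. If $J\in\Lambda_{t_1}$, let $t\to t_1$ through times over $\mathrm{int}\,Q$: $|J(t)|\ge|J^h(t)|=\frac12|\sin2t||w|$, and the left side tends to $0$ while $\sin2t_1\ne0$. So $w=0$ and $J\in\Upsilon$. Evaluation maps $\Upsilon$ onto a space of dimension $d''-b$, so $\dim\Lambda_{t_1}=b$.

Each face is met exactly twice, so (11) becomes
$$d''=2+2b_s+2b_y .$$
Hence $d''$ is even, and with $d''\ge3$ we get $d''\ge4$. (One can also run this count through Wilking's transversal Jacobi equation, from B. Wilking, *A duality theorem for Riemannian foliations in nonnegative sectional curvature*, GAFA 17 (2007); here the folding lemma gives the horizontal parts directly.)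

## 11. The curvature nullity of $X$, and $\dim Kv'\ge1$

We must exclude that $K^\circ$ fixes $v'$. A fixed vector would show in the curvature of the quotient, as a direction in which $A$ vanishes identically.

**Step 1: a subspace determined by the metric.** Let $L$ act on a Euclidean space, and let $\xi,\eta$ be horizontal at a principal point $w$. O'Neill's formula with flat total space gives $\langle R(\xi,\eta)\eta,\xi\rangle=3|A_\xi\eta|^2$. With a horizontal extension of $\eta$, $\langle A_\xi\eta,Zw\rangle=\langle\nabla_\xi\eta,Zw\rangle=-\langle\eta,Z\xi\rangle$, so $A_\xi\eta=0$ iff $\langle Z\xi,\eta\rangle=0$ for all $Z$ in the Lie algebra. At a regular point $x$ of the quotient put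
$$\mathcal N_x=\{\xi:A_\xi\eta=0\ \text{for all }\eta\}=\{\xi:\langle R(\xi,\eta)\eta,\xi\rangle=0\ \text{for all }\eta\}.$$
The first description shows that it is a linear subspace, the second that it depends only on the metric near $x$.

*Example.* For $U(1)$ on $\mathbb C^2$ at $w=(1,0)$ the horizontal vectors are $\xi=(a,z)$ with $a\in\mathbb R$, $z\in\mathbb C$. If $\langle i\xi,\eta\rangle=0$ for all horizontal $\eta$, take $\eta=(0,iz)$ to get $z=0$. So $\mathcal N=\mathbb Rw$.

**Step 2: in $W$ the nullity is at most one-dimensional somewhere.** For $w\in\mathcal R$ put $\mathcal N_w=\{\xi\in H_w:\langle Z\xi,\eta\rangle=0\ \forall Z,\ \forall\eta\in H_w\}$. By Lemma 1, $H_{w_0}$ for $w_0=(1,i,j)$ has the basis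
$$E_1=(1,0,0),\quad E_2=(0,i,0),\quad E_3=(0,0,j),\quad E_4=(i,1,0),\quad E_5=(k,j,i).$$
Let $\xi=\sum a_mE_m\in\mathcal N_{w_0}$.

For $Z:(A,B,U)\mapsto(iA,iB,[i,U])$ we have
$$ZE_1=(i,0,0),\ ZE_2=(0,-1,0),\ ZE_3=(0,0,2k),\ ZE_4=(-1,i,0),\ ZE_5=(-j,k,0),$$
so $0=\langle Z\xi,E_1\rangle=-a_4$ and $0=\langle Z\xi,E_4\rangle=a_1-a_2$.

For $Z:(A,B,U)\mapsto(kA,kB,[k,U])$ we have
$$ZE_1=(k,0,0),\ ZE_2=(0,j,0),\ ZE_3=(0,0,-2i),\ ZE_4=(j,k,0),\ ZE_5=(-1,-i,2j),$$
so $0=\langle Z\xi,E_1\rangle=-a_5$ and $0=\langle Z\xi,E_5\rangle=a_1+a_2-2a_3$; the $a_4$- and $a_5$-terms vanish.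

Hence $a_4=a_5=0$, $a_1=a_2=a_3$, and $\mathcal N_{w_0}\subset\mathbb Rw_0$. (Equality holds, since $\langle Zw_0,\eta\rangle=0$ for normal $\eta$.) The point $w_0$ itself has $y_1=0$, so we move off it: $\mathcal N_w$ is the kernel of a linear map that depends continuously on $w\in\mathcal R$, so $\dim\mathcal N_w\le1$ for all $w$ near $w_0$. Points of $\mathcal R'$ are dense there. So $\dim\mathcal N_x\le1$ on a nonempty open set of regular points $x\in X$.

**Step 3: in $V'$ a fixed vector would make it two-dimensional.** Suppose $\dim Kv'=0$. Then $K^\circ$ fixes $v'$, i.e. $Zv'=0$ for all $Z$. Moreover $v'\neq0$, because $\varphi(0)=0$, $x_0\ne0$ and $\varphi$ is injective. Let $v\in V'$ be principal with normal space $H_v$. Then $v\in H_v$, and $v'\in H_v$ since $\langle v',Zv\rangle=-\langle Zv',v\rangle=0$. For every $\eta\in H_v$ we have $\langle Zv',\eta\rangle=0$ and $\langle Zv,\eta\rangle=0$, so $v$ and $v'$ both represent vectors of $\mathcal N$ at $Kv$. If $v\notin\mathbb Rv'$, then $\dim\mathcal N\ge2$ at $Kv$. As $\dim V'\ge\dim V'/K=5$,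 the principal $v\notin\mathbb Rv'$ are dense in $V'$, so this happens on a dense set of regular points of $V'/K$. By Lemma 2(b) regular points are exactly those with Euclidean tangent cone, so $\varphi$ maps regular points to regular points; it is smooth there and preserves $\mathcal N$. This contradicts Step 2. So $\dim Kv'\ge1$.

**Step 4: conclusion.** By (8), $\dim K\ge d'=\dim Kv'+d''\ge1+4=5$. This holds for every representation quotient-equivalent to $\rho$, so $\mathrm{ac}(\rho)\ge5$. Since $\dim K_0=5$ and $V/K_0\cong W/G$, we have $\mathrm{ac}(\rho)=5$ and $\tau$ is reduced. This proves Theorem 2(1). $\blacksquare$
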